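# Derivations of $\ell^1(F_2)$ into duals of ideals

## 1. Does weak amenability pass from the algebra to its ideals?

The answer one would first guess is *yes*. For every locally compact group $G$ the algebra $L^1(G)$ is weakly amenable: every derivation from $L^1(G)$ into its own dual is inner. A closed ideal $I$ sits inside the algebra and its dual is a quotient of the dual of the algebra, so it is tempting to expect that derivations into $I^*$ are inner too. We fix the words, test the guess on simple cases, and watch where it breaks.

Let $\mathcal A$ be a Banach algebra. For a Banach $\mathcal A$-bimodule $X$, the dual $X^*$ is a Banach $\mathcal A$-bimodule via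
$$\langle x, a x^*\rangle=\langle xa,x^*\rangle,\qquad \langle x, x^* a\rangle=\langle ax,x^*\rangle\qquad(a\in\mathcal A,\ x\in X,\ x^*\in X^*).$$

**Definition.** A *derivation* $D:\mathcal A\to X$ is a continuous linear map with $D(ab)=a\cdot D(b)+D(a)\cdot b$ for all $a,b\in\mathcal A$. It is *inner* if $D=\delta_x$ for some $x\in X$, where $\delta_x(a)=a\cdot x-x\cdot a$. The space of derivations modulo the inner ones is $H^1(\mathcal A,X)$.

**Definition.** A closed two-sided ideal $I$ of $\mathcal A$ is a bimodule under multiplication. $\mathcal A$ is *$I$-weakly amenable* if $H^1(\mathcal A,I^*)=\{0\}$, and *ideally amenable* if this holds for every closed two-sided ideal $I$. The case $I=\mathcal A$ alone is *weak amenability*.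

The question, from M E Gorgi and T Yazdanpanah, "Derivation into duals of ideals of Banach algebras", arXiv:math/0503093 (2005), is whether $\ell^1(F_2)$ is ideally amenable. Here $F_2$ is the free group on two generators $a,b$ and $\ell^1(F_2)$ carries convolution. We recall that $L^1(G)$ is amenable, meaning $H^1(L^1(G),X^*)=0$ for all Banach bimodules $X$, if and only if the group $G$ is amenable. So amenable groups give ideally amenable algebras at once, and the question only has content for groups like $F_2$.

Throughout, $G$ is a discrete group, $\mathcal A=\ell^1(G)$, "ideal" means two-sided ideal, and $\delta_g$ is the point mass at $g\in G$. (There should be no confusion with the inner derivation $\delta_x$.)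

## 2. Derivations as bounded crossed homomorphisms

Before testing anything we trade derivations for functions on the group.

For a vector space $V$ with a linear action of $G$ and a map $f:G\to V$, put
$$(\partial f)(g,h)=f(g)+g\cdot f(h)-f(gh).\tag{1}$$
A *crossed homomorphism* is a map with $\partial f=0$. When $G$ acts trivially, this is a homomorphism into $(V,+)$. For any $\xi \in V$ the map $f(g)=g\cdot\xi-\xi$ is a crossed homomorphism, since $(g\xi-\xi)+g(h\xi-\xi)-(gh\xi-\xi)=0$. Crossed homomorphisms of this form are called *inner*.

**Lemma 1.** Let $I$ be a closed ideal of $\mathcal A$ and $X=I^*$ (for instance $X=\mathcal A^*$). Put $g\cdot\xi=\delta_g\,\xi\,\delta_{g^{-1}}$. This is an isometric action of $G$ on $X$. The formula $d(g)=D(\delta_g)\cdot\delta_{g^{-1}}$ gives a bijection from derivations $D:\mathcal A\to X$ to bounded crossed homomorphisms $d:G\to X$, and $D=\delta_\xi$ if and only if $d(g)=g\cdot\xi-\xi$ for all $g$. On $\mathcal A^*=\ell^\infty(G)$ the action is conjugation: $(g\cdot\xi)(y)=\xi(g^{-1}yg)$.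

*Proof.* The element $\delta_e$ acts as the identity on $X$, so we have an action. By the definition of the dual module structure,
$$\langle x,\delta_g\xi\delta_{g^{-1}}\rangle=\langle x\delta_g,\xi\delta_{g^{-1}}\rangle=\langle\delta_{g^{-1}}x\delta_g,\xi\rangle .$$
Since $x\mapsto\delta_{g^{-1}}x\delta_g$ is an isometry of $I$ onto itself, the action is isometric. With $I=\mathcal A$ and $x=\delta_y$ we read off the last claim.

If $D$ is a derivation, then $\|d(g)\|\le\|D\|$ and
$$d(gh)=\big(\delta_gD(\delta_h)+D(\delta_g)\delta_h\big)\delta_{h^{-1}}\delta_{g^{-1}}=g\cdot d(h)+d(g).$$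
Conversely, given a bounded crossed homomorphism $d$, put $D(\sum\alpha_g\delta_g)=\sum\alpha_g\,d(g)\delta_g$. This series converges absolutely and $D$ is continuous and linear. On point masses,
$$D(\delta_g\delta_h)=d(g)\delta_g\delta_h+\delta_gd(h)\delta_{g^{-1}}\delta_g\delta_h=D(\delta_g)\delta_h+\delta_gD(\delta_h),$$
and the derivation rule extends to $\mathcal A$ by bilinearity and continuity. The two constructions are inverse to each other. Finally $(\delta_g\xi-\xi\delta_g)\delta_{g^{-1}}=g\cdot\xi-\xi$. $\square$

**First test: $G$ abelian.** Then $\langle x,g\cdot\xi\rangle=\langle\delta_{g^{-1}}x\delta_g,\xi\rangle=\langle x,\xi\rangle$, so the action on $I^*$ is trivial and $d$ is a bounded homomorphism into a Banach space. From $d(g^n)=n\,d(g)$ for all $n$ we get $d=0$. The guess passes, for every ideal.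

**Second test: $I=0$ and $I=\mathcal A$.** For $I=0$ there is nothing to prove. For $I=\mathcal A$ we use the next lemma with $Y=G$ under conjugation. Whenever $G$ acts on a set $Y$, let it act on functions on $Y$ by $(g\cdot f)(y)=f(g^{-1}y)$.

**Lemma 2.** For every $G$-set $Y$, every bounded crossed homomorphism $d:G\to\ell^\infty(Y)$ is inner.

*Proof.* Real and imaginary parts of $d$ are again crossed homomorphisms, so let $d$ be real-valued. Put $\xi(y)=\sup_{h\in G}d(h)(y)$, a bounded function. In $d(gh)(y)=d(g)(y)+d(h)(g^{-1}y)$ take the supremum over $h$. As $h$ runs through $G$ so does $gh$, hence $\xi(y)=d(g)(y)+\xi(g^{-1}y)$. So $d(g)=\xi-g\cdot\xi=g\cdot(-\xi)-(-\xi)$. $\square$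

So $H^1(\ell^1(G),\ell^1(G)^*)=0$ for every discrete $G$, and the guess passes again.

## 3. Ideals of codimension at most one

The natural supply of ideals comes from quotient groups. For $N\lhd G$ put
$$I_N=\ker\big(\ell^1(G)\to\ell^1(G/N)\big).$$
For example $I_{\{e\}}=0$, and $I_G=\{f:\sum_gf(g)=0\}$ is the augmentation ideal, of codimension $1$. An $N$ of index $2$ gives an ideal of codimension $2$.

**Lemma 3.** The annihilator $I_N^\perp\subset\ell^\infty(G)$ is the space of bounded functions constant on cosets of $N$, so $I_N^\perp\cong\ell^\infty(G/N)$, compatibly with conjugation. Restriction of functionals gives $I_N^*=\ell^\infty(G)/I_N^\perp$ as bimodules, hence as $G$-modules.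

*Proof.* A function $f\in\ell^1(G)$ is in $I_N$ if and only if its sum over each coset is $0$. Choose a representative $k_c$ in each coset $c$. Then for $f\in I_N$ we have $f=\sum_c\sum_{g\in c}f(g)(\delta_g-\delta_{k_c})$, an absolutely convergent series. So $I_N$ is the closed span of the elements $\delta_g-\delta_h$ with $gN=hN$, and $\xi$ kills these exactly when it is constant on cosets. Restriction $\mathcal A^*\to I_N^*$ is a bimodule map with kernel $I_N^\perp$. By Hahn–Banach it is onto, and each functional has an extension of the same norm. $\square$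

**Third test: the augmentation ideal.** Now $I_G^\perp=\mathbb C1$. Let $d:G\to\ell^\infty(G)/\mathbb C1$ be a bounded crossed homomorphism. Lift it to a bounded $f:G\to\ell^\infty(G)$. All we know is that $(\partial f)(g,h)$ is a constant function for each $g,h$. But the lift may be changed by constants. Replace $f(g)$ by $f(g)-f(g)(e)1$, so that $f(g)(e)=0$ for all $g$; boundedness is kept. The point $e$ is fixed by conjugation, so
$$(\partial f)(g,h)(e)=f(g)(e)+f(h)(g^{-1}eg)-f(gh)(e)=0 .$$
A constant function that vanishes at one point is zero. So $f$ is a bounded crossed homomorphism into $\ell^\infty(G)$, inner by Lemma 2, and $d$ is inner.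

This takes care of all ideals of codimension at most one.

**Theorem 4.** For every discrete group $G$ and every closed ideal $I$ of codimension $\le1$, $H^1(\ell^1(G),I^*)=0$.

*Proof.* Codimension $0$ is Lemma 2. Let $I$ have codimension $1$. Then $\mathcal A/I$ is a one-dimensional unital algebra, so it is $\mathbb C$ and $I=\ker\chi$ for a character $\chi$ of $\mathcal A$. Write $\chi(g)=\chi(\delta_g)$. Since characters are contractive, $|\chi(g)|\le1$ and $|\chi(g^{-1})|\le1$, so $\chi:G\to\mathbb T$ is a homomorphism. The map $\alpha(f)(g)=\chi(g)f(g)$ is an isometric automorphism of $\mathcal A$, and $f\in I$ means $\sum_g\chi(g)f(g)=0$, that is, $\alpha(f)\in I_G$. So $\alpha(I)=I_G$.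

Transport derivations: let $T:I^*\to I_G^*$, $\langle x,Tx^*\rangle=\langle\alpha^{-1}(x),x^*\rangle$. Then
$$\langle x,T(ax^*)\rangle=\langle\alpha^{-1}(x)a,x^*\rangle=\langle\alpha^{-1}(x\,\alpha(a)),x^*\rangle=\langle x,\alpha(a)\,Tx^*\rangle,$$
and likewise on the other side. So $D\mapsto T\circ D\circ\alpha^{-1}$ is a bijection from derivations into $I^*$ to derivations into $I_G^*$, and it takes inner ones to inner ones in both directions. Hence $H^1(\mathcal A,I^*)\cong H^1(\mathcal A,I_G^*)=0$ by the third test. $\square$

## 4. Index two: where normalization at a fixed point stops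

The sensible next step is to repeat the normalization for $N$ of index $2$. Let $Y=G\setminus N$, which is a conjugation-invariant set. By Lemma 3, $I_N^\perp=\mathbb C1_N+\mathbb C1_Y$. There are now two constants to kill. On $N$ the point $e$ is available. On $Y$ it is not, and the following lemma says exactly what remains.

**Lemma 5.** Let $N\lhd G$ have index $2$ and $Y=G\setminus N$.

1. If $f:G\to\ell^\infty(G)$ is bounded and $(\partial f)(g,h)=c(g,h)1_Y$ with scalars $c(g,h)$, then $d(g)=f(g)+I_N^\perp$ is a bounded crossed homomorphism into $I_N^*$. Every bounded crossed homomorphism into $I_N^*$ arises in this way.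
2. In this situation $d$ is inner if and only if there is a bounded $b:G\to\mathbb C$ with $c(g,h)=b(g)+b(h)-b(gh)$ for all $g,h$.

*Proof.* (1) The first claim holds because $1_Y\in I_N^\perp$. Conversely, let $f$ be a bounded lift of $d$ and subtract $f(g)(e)1_N\in I_N^\perp$, so that $f(g)(e)=0$. Then $(\partial f)(g,h)\in I_N^\perp$ is a combination of $1_N$ and $1_Y$, and it vanishes at $e$, as computed in Section 3. So only $1_Y$ occurs.

(2) Note that $g\cdot1_N=1_N$ and $g\cdot1_Y=1_Y$. If $c=\partial b$ with $b$ bounded, then $f-b\,1_Y$ is a bounded crossed homomorphism into $\ell^\infty(G)$ that still lifts $d$. By Lemma 2 it is inner, so $d$ is inner. Conversely, if $d$ is inner, there is $\xi\in\ell^\infty(G)$ with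
$$f(g)=(g\cdot\xi-\xi)+a(g)1_N+b(g)1_Y,\qquad a(g),b(g)\in\mathbb C.$$
Evaluating at a point of $Y$ gives $|b(g)|\le\sup_g\|f(g)\|+2\|\xi\|$, so $b$ is bounded. Apply $\partial$. The first term contributes $0$, and we get $c\,1_Y=\partial a\,1_N+\partial b\,1_Y$, so $c=\partial b$. $\square$

When can we conclude as before? Suppose $Y$ contains a *central* element $y_*$, for instance $G=F_2\times\mathbb Z/2$ with $N=F_2\times\{0\}$ and $y_*=(e,1)$. Then $b(g)=f(g)(y_*)$ satisfies $c=\partial b$, and $H^1(\ell^1(G),I_N^*)=0$. More generally, if $m$ is a conjugation-invariant mean on $\ell^\infty(Y)$, for example the average over a finite conjugacy class in $Y$, then $b(g)=m(f(g)|_Y)$ works. So index two by itself is harmless.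

Now take $G=F_2$. Evaluating $\partial f=c1_Y$ at $y\in Y$ gives
$$c(g,h)=f(g)(y)+f(h)(g^{-1}yg)-f(gh)(y),$$
and the middle term is $f(h)(y)$ only if $g$ commutes with $y$. So evaluation at $y$ proves that $c$ is $\partial$ of a bounded function *on the centralizer of $y$*, and nothing more. Centralizers in $F_2$ are small:

**Fact.** The centralizer of a nontrivial element $y$ of a free group is infinite cyclic. Indeed the centralizer is free by Nielsen–Schreier and has the nontrivial central element $y$. A free group of rank at least $2$ has trivial center, so the rank is $1$.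

In particular every conjugacy class in $Y$ is infinite, and there is no finite class to average over. This is the exact place where the method stops. It also tells us what a counterexample has to look like: we need scalars $c(g,h)$ that are $\partial$ of a bounded function on each cyclic centralizer, but not on $F_2$. If $c=\partial\varphi$ is bounded, with $\varphi$ an unbounded function, the second requirement says that $\varphi$ is not at bounded distance from a homomorphism. Such functions exist in abundance.

## 5. Rolli quasimorphisms

**Definition.** A *quasimorphism* on $G$ is a function $\varphi:G\to\mathbb C$ such that $\varphi(gh)-\varphi(g)-\varphi(h)$ is bounded in $g,h$.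

Homomorphisms into $\mathbb C$ and bounded functions are quasimorphisms, and so are their sums. We need others. Let $F$ be free on a set $S$ with $|S|\ge2$ and let $\lambda:\mathbb Z\to\mathbb C$ be bounded and odd. Each $g\in F$ is uniquely a product of *syllables* $s_1^{n_1}\cdots s_k^{n_k}$ with $s_i\in S$, $s_i\ne s_{i+1}$, $n_i\neq0$. Put
$$\varphi_\lambda(g)=\sum_i\lambda(n_i).$$
For $\lambda=\operatorname{sgn}$, for example, $\varphi_\lambda(a^3b^{-2}a)=1-1+1=1$. Inverting $g$ reverses the syllables and changes the signs of the exponents, so $\varphi_\lambda(g^{-1})=-\varphi_\lambda(g)$.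

**Lemma 6.** (a) $|\varphi_\lambda(gh)-\varphi_\lambda(g)-\varphi_\lambda(h)|\le3\|\lambda\|_\infty$. (b) If $\varphi_\lambda-\psi$ is bounded for some homomorphism $\psi:F\to\mathbb C$, then $\lambda=0$.

*Proof.* (a) Cancel whole syllables between $g$ and $h$ as long as possible. This gives syllable decompositions $g=u\,p\,v$ and $h=v^{-1}q\,w$ in which $p$ is the last remaining syllable of $g$ and $q$ the first remaining syllable of $h$ (each may be empty, and then $u$, respectively $w$, is empty too), and $p,q$ are not nontrivial inverses of each other. By oddness the contributions of $v$ and $v^{-1}$ cancel. If $p,q$ are powers of the same generator, $p=s^n$ and $q=s^m$ with $n,m\neq0$, then $n+m\ne0$ and $gh=u\,s^{n+m}w$ is a syllable decomposition. The difference is then $\lambda(n+m)-\lambda(n)-\lambda(m)$. Otherwise $gh=u\,p\,q\,w$ is a syllable decomposition and the difference is $0$.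

(b) For $s\in S$, $\varphi_\lambda(s^n)=\lambda(n)$ is bounded in $n$, hence so is $\psi(s^n)=n\psi(s)$. So $\psi(s)=0$ for all $s\in S$, thus $\psi=0$ and $\varphi_\lambda$ is bounded. But for $s\ne t$ in $S$ and $n\neq0$, $\varphi_\lambda((s^nt^n)^k)=2k\lambda(n)$ for all $k\ge1$. So $\lambda(n)=0$. $\square$

As an example of (a), take $g=a^2b^3$ and $h=b^{-3}a^{-1}b$. Here $v=b^3$, $p=a^2$, $q=a^{-1}$, and $gh=ab$. For $\lambda=\operatorname{sgn}$ the values are $\varphi(g)=2$, $\varphi(h)=-1$, $\varphi(gh)=2$, with difference $1=\lambda(1)-\lambda(2)-\lambda(-1)$.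

The other requirement, good behavior on centralizers, is automatic for every quasimorphism because centralizers are cyclic.

**Lemma 7.** Let $\varphi:G\to\mathbb R$ satisfy $|\varphi(gh)-\varphi(g)-\varphi(h)|\le\kappa$ and $\varphi(g^{-1})=-\varphi(g)$. For each $r\in G$ of infinite order there is a homomorphism $\tau:\langle r\rangle\to\mathbb R$ with $|\varphi-\tau|\le\kappa$ on $\langle r\rangle$.

*Proof.* For $n,m\ge1$, adding up $m-1$ inequalities gives $|\varphi(r^{nm})-m\varphi(r^n)|\le(m-1)\kappa$. So $|\varphi(r^{nm})/(nm)-\varphi(r^n)/n|\le\kappa/n$. Exchanging $n$ and $m$ and comparing, $|\varphi(r^n)/n-\varphi(r^m)/m|\le\kappa/n+\kappa/m$. So $\varphi(r^n)/n$ is a Cauchy sequence. Let $\bar\varphi(r)$ be its limit. Letting $m\to\infty$, $|\varphi(r^n)-n\bar\varphi(r)|\le\kappa$ for $n\ge1$. Oddness gives the same for $n\le-1$, and $\varphi(e)=0$ settles $n=0$. Put $\tau(r^n)=n\bar\varphi(r)$, which is well defined as $r$ has infinite order. $\square$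

With $\lambda=\operatorname{sgn}$: on $\langle a\rangle$ we have $\varphi(a^n)=\operatorname{sgn}(n)$, so $\tau=0$; on $\langle a^2b\rangle$ we have $\varphi((a^2b)^n)=2n$, so $\tau=\varphi$.

## 6. A non-inner derivation for the subgroup of even words

**Theorem 8.** Let $N\lhd F_2$ be the index-2 subgroup of elements of even word length. Then $H^1(\ell^1(F_2),I_N^*)\ne0$. Hence $\ell^1(F_2)$ is not ideally amenable.

Here is the plan. Let $G=F_2$, let $Y=G\setminus N$ be the set of elements of odd length, and let $\varphi=\varphi_\lambda$ with $\lambda=\operatorname{sgn}$. By Lemma 6(a) we may take $\kappa=3$ as the bound in Lemma 7. In view of Lemma 5 we want a *bounded* $f$, supported on $Y$, with $\partial f=(\partial\varphi)1_Y$. The map $g\mapsto\varphi(g)1_Y$ has the right $\partial$ but is unbounded. We repair this by subtracting a genuine crossed homomorphism $w$ into the space of *all*, possibly unbounded, functions on $Y$: subtraction does not change $\partial$, and we choose $w(g)(y)$ within a fixed distance of $\varphi(g)$. The way to find $w$ is to factor $g$, for each $y$, into a piece that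 depends on $y$, an element of a cyclic centralizer, and a piece that depends on $g^{-1}yg$.

**Step 1: coordinates on the conjugacy classes.** The purpose is this factorization. In each conjugacy class contained in $Y$ choose a representative $y_0$. Since $e\notin Y$, its centralizer $C_{y_0}$ is infinite cyclic. By Lemma 7 there is a homomorphism $\tau_{y_0}:C_{y_0}\to\mathbb R$ with $|\varphi-\tau_{y_0}|\le\kappa$ on $C_{y_0}$. For each $y$ in the class choose $s(y)\in G$ with $y=s(y)\,y_0\,s(y)^{-1}$. For $g\in G$ put
$$\sigma(g,y)=s(gyg^{-1})^{-1}\,g\,s(y).$$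
Conjugating $y_0$ by $g\,s(y)$ and by $s(gyg^{-1})$ gives the same element $gyg^{-1}$. So $\sigma(g,y)\in C_{y_0}$. Inserting $s(hyh^{-1})\,s(hyh^{-1})^{-1}$ between $g$ and $h$ we find
$$\sigma(gh,y)=\sigma(g,hyh^{-1})\,\sigma(h,y).\tag{2}$$

**Step 2: the crossed homomorphism $w$.** We build a crossed homomorphism into all functions on $Y$ from this data. For $y\in Y$ in the class of $y_0$ put
$$u(y)=\varphi(s(y)),\qquad t(g)(y)=\tau_{y_0}\big(\sigma(g,g^{-1}yg)\big),\qquad w(g)=(u-g\cdot u)+t(g).$$
The first summand is an inner crossed homomorphism (with $\xi=-u$). For the second, put $z=(gh)^{-1}y\,gh$, so that $hzh^{-1}=g^{-1}yg$. By (2),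
$$t(gh)(y)=\tau_{y_0}(\sigma(g,g^{-1}yg))+\tau_{y_0}(\sigma(h,z))=t(g)(y)+t(h)(g^{-1}yg),$$
because $z=h^{-1}(g^{-1}yg)h$. So $\partial t=0$ and hence $\partial w=0$.

**Step 3: $f$ is bounded.** Define
$$f(g)(y)=\varphi(g)-w(g)(y)\quad(y\in Y),\qquad f(g)=0\ \text{ on }N.$$
Let $y\in Y$ and $z=g^{-1}yg$. By definition $\sigma(g,z)=s(y)^{-1}g\,s(z)$, that is,
$$g=s(y)\,\sigma(g,z)\,s(z)^{-1}.$$
So $\varphi(g)$ differs from $\varphi(s(y))+\varphi(\sigma(g,z))-\varphi(s(z))$ by at most $2\kappa$. Replacing $\varphi(\sigma(g,z))$ by $\tau_{y_0}(\sigma(g,z))=t(g)(y)$ costs at most $\kappa$ more. The result is $u(y)-u(g^{-1}yg)+t(g)(y)=w(g)(y)$. Hence $\|f(g)\|_\infty\le3\kappa$ for all $g$.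

**Step 4: the derivation.** Since $\partial w=0$ and $g\cdot1_Y=1_Y$,
$$(\partial f)(g,h)=\big(\varphi(g)+\varphi(h)-\varphi(gh)\big)1_Y .$$
By Lemma 5(1), $d(g)=f(g)+I_N^\perp$ is a bounded crossed homomorphism into $I_N^*$. Let $D$ be the corresponding derivation (Lemma 1).

**Step 5: $D$ is not inner.** If it were, Lemma 5(2) would give a bounded $b:G\to\mathbb C$ with $\varphi(g)+\varphi(h)-\varphi(gh)=b(g)+b(h)-b(gh)$ for all $g,h$. Then $\varphi-b$ is a homomorphism $F_2\to\mathbb C$ at bounded distance from $\varphi=\varphi_\lambda$. This contradicts Lemma 6(b), since $\lambda=\operatorname{sgn}\ne0$. $\blacksquare$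

It is instructive to see $f$ at the point $y=a$. Take $y_0=a$, so $\tau_{y_0}=0$ as computed above, and let $s(y)$ be the conjugator whose reduced form does not end in a power of $a$; in particular $s(a)=e$. Write $g^{-1}=v a^k$ with $v$ not ending in a power of $a$. Then $g^{-1}ag=vav^{-1}$, so $s(g^{-1}ag)=v$ and $\varphi(v)=\varphi(g^{-1})-\operatorname{sgn}(k)=-\varphi(g)-\operatorname{sgn}(k)$. Hence
$$f(g)(a)=\varphi(g)-0+\varphi(v)=-\operatorname{sgn}(k).$$
Since $g=a^{-k}v^{-1}$, this is the sign of the exponent of the first syllable of $g$ if that syllable is a power of $a$, and $0$ otherwise: a bounded function of $g$, as promised.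

By Theorem 4, the codimension $2$ in Theorem 8 is the smallest possible. By the remark after Lemma 5, we also learn that there is no conjugation-invariant mean on the set of elements of odd length in $F_2$.

## 7. A kernel formula in second bounded cohomology

The construction had three ingredients: a scalar class on a stabilizer, its spreading over an orbit, and its death on a set with small stabilizers. We now separate them. This gives all normal subgroups of free groups, and further groups. Dimensions below are dimensions of complex vector spaces.

**Definition.** An *isometric $G$-module* is a Banach space $V$ with a linear isometric action of $G$. Let $C^n_b(G,V)$ be the space of bounded maps $\theta:G^{n+1}\to V$ with $\theta(gg_0,\dots,gg_n)=g\cdot\theta(g_0,\dots,g_n)$, with coboundary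
$$(d\theta)(g_0,\dots,g_{n+1})=\sum_{i}(-1)^i\theta(g_0,\dots,\widehat{g_i},\dots,g_{n+1}).$$
Its cohomology is the *bounded cohomology* $H^n_b(G,V)$.

By equivariance $\theta$ is determined by its values with $g_0=e$. Writing $f(g)=\theta(e,g)$ in degree $1$ and $c(g,h)=\theta(e,g,gh)$ in degree $2$, we find $(d\theta)(e,g,gh)=g\cdot f(h)-f(gh)+f(g)=(\partial f)(g,h)$, and $dc=0$ reads
$$g\cdot c(h,k)-c(gh,k)+c(g,hk)-c(g,h)=0.\tag{3}$$
The degree-$1$ cocycles are the bounded crossed homomorphisms, and the coboundaries of $0$-cochains $g_0\mapsto g_0\cdot\xi$ are the inner ones. So Lemma 1 says $H^1(\mathcal A,X)\cong H^1_b(G,X)$ for $X=I^*$, and Lemma 2 says $H^1_b(G,\ell^\infty(Y))=0$. For example $H^1_b(G,\mathbb C)=0$: a bounded homomorphism to $\mathbb C$ is zero.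

Equivariant bounded linear maps $V\to W$ induce maps on $H^n_b$, finite direct sums are respected, and a homomorphism $p:G\to K$ induces $p^*:H^n_b(K,V)\to H^n_b(G,V)$ by $(p^*\theta)(g_0,\dots)=\theta(p(g_0),\dots)$, where $G$ acts on $V$ through $p$. Restriction to a subgroup is a special case. On $G$, $G/N$ and their invariant subsets the action is always conjugation.

**Lemma 9.** Let $N\lhd G$ and $Q=G/N$. Then
$$H^1(\ell^1(G),I_N^*)\cong\ker\Big(H_b^2\big(G,\ell^\infty(Q\setminus\{e\})\big)\to H_b^2\big(G,\ell^\infty(G\setminus N)\big)\Big),$$
the map being induced by composition with $G\to Q$.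

*Proof.* By Lemma 3 there is an exact sequence of $G$-modules $0\to\ell^\infty(Q)\to\ell^\infty(G)\to I_N^*\to0$.

**Step 1: a long exact sequence.** We check that $0\to C^n_b(G,\ell^\infty(Q))\to C^n_b(G,\ell^\infty(G))\to C^n_b(G,I_N^*)\to0$ is exact. On the left and in the middle this is clear, since a cochain that becomes $0$ in $I_N^*$ takes values in $I_N^\perp\cong\ell^\infty(Q)$, which carries the supremum norm. For surjectivity: an element of $C^n_b(G,I_N^*)$ is given by an arbitrary bounded function of $(g_1,\dots,g_n)$, its values for $g_0=e$. Lift these values one by one to functionals of the same norm and extend equivariantly. So we have a long exact cohomology sequence, containing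
$$H^1_b(G,\ell^\infty(G))\to H^1_b(G,I_N^*)\to H^2_b(G,\ell^\infty(Q))\to H^2_b(G,\ell^\infty(G)).$$
The first term is $0$ by Lemma 2. Hence $H^1(\mathcal A,I_N^*)\cong H_b^1(G,I_N^*)$ is the kernel of the last map. (Concretely, $d$ goes to the class of $\partial f$, where $f$ is a bounded lift of $d$.)

**Step 2: removing the identity coset.** The last map is the direct sum of the maps induced by $\mathbb C1_N\to\ell^\infty(N)$ and $\ell^\infty(Q\setminus\{e\})\to\ell^\infty(G\setminus N)$. The first inclusion has an equivariant bounded left inverse, evaluation at the fixed point $e$. So it is injective on $H_b^2$ and contributes nothing to the kernel. $\square$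

## 8. Amenable stabilizers, induction, and inflation

Recall that a group $S$ is amenable if there is a left-invariant mean on $\ell^\infty(S)$, that is, a positive functional of value $1$ on the constant $1$ that is invariant under left translations. Cyclic groups are amenable.

The first lemma is what makes classes die; it replaces the factorization in Steps 1–3 of Theorem 8.

**Lemma 10.** If all stabilizers of the $G$-set $Y$ are amenable, then $H^2_b(G,\ell^\infty(Y))=0$.

*Proof.* **Step 1: an equivariant family of means.** For an orbit representative $y_0$ with stabilizer $S$ take a left $S$-invariant mean on $S$ and view it, by restricting functions to $S$, as a mean $m_{y_0}$ on $\ell^\infty(G)$. Put $m_{gy_0}(F)=m_{y_0}(k\mapsto F(gk))$. If $gy_0=g'y_0$ then $g'=gs$ with $s\in S$, and $m_{y_0}(k\mapsto F(gsk))=m_{y_0}(k\mapsto F(gk))$ by $S$-invariance. So this is well defined, and for all $g\in G$, $y\in Y$,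
$$m_{gy}\big(k\mapsto F(k)\big)=m_y\big(k\mapsto F(gk)\big).$$

**Step 2: averaging the first variable.** For a cocycle $\theta\in C_b^2(G,\ell^\infty(Y))$ put $\beta(g_0,g_1)(y)=m_y\big(k\mapsto\theta(k,g_0,g_1)(y)\big)$. This is bounded. It is equivariant:
$$\beta(gg_0,gg_1)(gy)=m_y\big(k\mapsto\theta(gk,gg_0,gg_1)(gy)\big)=m_y\big(k\mapsto\theta(k,g_0,g_1)(y)\big)=\beta(g_0,g_1)(y).$$
The cocycle identity at $(k,g_0,g_1,g_2)$ reads
$$\theta(g_0,g_1,g_2)=\theta(k,g_1,g_2)-\theta(k,g_0,g_2)+\theta(k,g_0,g_1).$$
Evaluate at $y$ and apply $m_y$ in the variable $k$: $\theta=d\beta$. $\square$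

For $Y$ a point the lemma says that $H^2_b(S,\mathbb C)=0$ for amenable $S$. For $S=\mathbb Z$ this fits with Lemma 7.

The second lemma realizes every scalar class on a subgroup by a class with coefficients in functions on the orbit.

**Lemma 11.** Let $C\le G$. Evaluation at the coset $C$ and restriction to $C$ give a surjection $\rho:H^2_b(G,\ell^\infty(G/C))\to H^2_b(C,\mathbb C)$.

*Proof.* Put $\rho(\Theta)(c_0,c_1,c_2)=\Theta(c_0,c_1,c_2)(C)$. Since $C$ fixes the coset $C$, this is $C$-invariant, and the same formula in all degrees is a chain map. So $\rho$ is defined on cohomology. For surjectivity write $G$ as a disjoint union of right cosets $C t$, with $t=e$ representing $C$, and put $r(ct)=c$. Then $r:G\to C$ satisfies $r(cg)=c\,r(g)$ and $r|_C=\mathrm{id}$. For a bounded cocycle $\theta$ on $C$ put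
$$\Theta(g_0,g_1,g_2)(gC)=\theta\big(r(g^{-1}g_0),r(g^{-1}g_1),r(g^{-1}g_2)\big).$$
Replacing $g$ by $gc$ multiplies all three arguments on the left by $c^{-1}$, so by invariance of $\theta$ this is well defined. It is bounded, and a cocycle because $\theta$ is one. Also $\Theta(hg_0,hg_1,hg_2)(gC)=\Theta(g_0,g_1,g_2)(h^{-1}gC)$, so it is equivariant. With $g=e$ and $g_i\in C$ we see $\rho(\Theta)=\theta$. $\square$

The third lemma lets us pass to larger groups that surject onto a given one.

**Lemma 12.** If $q:\tilde C\to C$ is a surjective homomorphism, then $q^*:H^2_b(C,\mathbb C)\to H^2_b(\tilde C,\mathbb C)$ is injective.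

*Proof.* Let $c$ be a bounded $2$-cocycle on $C$ in the form (3), with trivial action. The coboundary $\partial$ of a constant function is that constant, so we may assume $c(e,e)=0$. In (3), $g=h=e$ gives $c(e,k)=c(e,e)=0$, and $h=k=e$ gives $c(g,e)=c(e,e)=0$. Suppose $c(q(g),q(h))=b(g)+b(h)-b(gh)$ with $b$ bounded on $\tilde C$. On $\ker q$ the left side is $0$, so $b$ is a bounded homomorphism to $\mathbb C$ there, hence $b=0$ on $\ker q$. For $k\in\ker q$, $c(q(g),e)=0$ gives $b(gk)=b(g)+b(k)=b(g)$. So $b$ descends to a bounded function $\bar b$ on $C$, and $c=\partial\bar b$ because $q$ is onto. $\square$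

**Theorem 13.** Let $K$ be a discrete group, $M\lhd K$, $x\in K\setminus M$, and $C=\{k\in K: kxk^{-1}\in xM\}$. Suppose the centralizer in $K$ of each element of $xM$ is amenable. Let $p:G\to K$ be a surjective homomorphism of discrete groups and $N=p^{-1}(M)$. Then $\dim H^1(\ell^1(G),I_N^*)\ge\dim H^2_b(C,\mathbb C)$.

In the situation of Theorem 8 we have $K=G=F_2$, $M=N$, $x=a$, and $C=F_2$ since $K/M$ is abelian.

*Proof.* **Step 1: the orbit and its preimage.** The group $K$ acts on $K/M=G/N$ by conjugation. Let $O$ be the orbit of $xM$. It does not contain the identity, and the stabilizer of $xM$ is $C$, so $O\cong K/C$ as a $K$-set. Put $Y=\{y\in K:yM\in O\}$. If $y\in Y$, then $yM=k(xM)k^{-1}$ for some $k\in K$, so $k^{-1}yk\in xM$. Hence the centralizer of $y$ is conjugate to that of an element of $xM$. So all stabilizers of the conjugation action of $K$ on $Y$ are amenable, and $H_b^2(K,\ell^\infty(Y))=0$ by Lemma 10.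

**Step 2: classes in the kernel.** Let $\alpha\in H_b^2(K,\ell^\infty(O))$. Composition with $Y\to O$ sends $\alpha$ to $H^2_b(K,\ell^\infty(Y))=0$. Apply $p^*$ and then composition with $p:p^{-1}(Y)\to Y$. The result is the image of $p^*\alpha\in H_b^2(G,\ell^\infty(O))$ in $H_b^2(G,\ell^\infty(p^{-1}(Y)))$ under composition with $p^{-1}(Y)\to O$, and it is $0$. Now $p^{-1}(Y)$ is the preimage of $O$ under $G\to G/N$, and $\ell^\infty(O)$ and $\ell^\infty(p^{-1}(Y))$ are corresponding direct summands of $\ell^\infty(G/N\setminus\{e\})$ and $\ell^\infty(G\setminus N)$. So $p^*\alpha$ lies in the kernel of Lemma 9, and $H^1(\ell^1(G),I_N^*)$ contains a copy of $p^*H_b^2(K,\ell^\infty(O))$.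

**Step 3: these classes are numerous.** Let $\tilde C=p^{-1}(C)$, which fixes the point $xM\in O$. Evaluation at $xM$ and restriction to $\tilde C$ define a linear map $H_b^2(G,\ell^\infty(O))\to H_b^2(\tilde C,\mathbb C)$. It sends $p^*\alpha$ to $(p|_{\tilde C})^*\rho(\alpha)$, with $\rho$ as in Lemma 11 for $C\le K$. Since $\rho$ is onto, the image of $p^*H_b^2(K,\ell^\infty(O))$ is $(p|_{\tilde C})^*H_b^2(C,\mathbb C)$, which is isomorphic to $H_b^2(C,\mathbb C)$ by Lemma 12. So $\dim p^*H_b^2(K,\ell^\infty(O))\ge\dim H_b^2(C,\mathbb C)$. $\blacksquare$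

## 9. All normal subgroups of a free group

**Lemma 14.** If $C$ is a nonabelian free group, then $\dim H_b^2(C,\mathbb C)\ge2^{\aleph_0}$.

*Proof.* For bounded odd $\lambda:\mathbb Z\to\mathbb C$ let $\theta_\lambda$ be the coboundary of the invariant, usually unbounded, cochain $(g_0,g_1)\mapsto\varphi_\lambda(g_0^{-1}g_1)$. By Lemma 6(a) it is bounded, so it is a bounded cocycle, and it depends linearly on $\lambda$. If $\theta_\lambda$ is the coboundary of a bounded invariant cochain $b(g_0^{-1}g_1)$, then $\partial(\varphi_\lambda-b)=0$. So $\varphi_\lambda-b$ is a homomorphism, and $\lambda=0$ by Lemma 6(b). Thus $\lambda\mapsto[\theta_\lambda]$ is injective. The bounded odd functions contain, for each $r\in(0,1)$, the function with $\lambda(n)=r^n$ for $n\ge1$. By the Vandermonde determinant these are linearly independent, and there are $2^{\aleph_0}$ of them. $\square$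

**Theorem 15.** Let $F$ be a free group of any rank $\ge2$ and $N\lhd F$. Then $H^1(\ell^1(F),I_N^*)=0$ if and only if $N=\{e\}$ or $N=F$. In all other cases $\dim H^1(\ell^1(F),I_N^*)\ge 2^{\aleph_0}$, with equality if $F$ is countable.

*Proof.* If $N=\{e\}$, then $I_N=0$. If $N=F$, use Theorem 4. Now let $\{e\}\ne N\ne F$ and choose $x\in F\setminus N$.

**Step 1: the hypothesis of Theorem 13.** The coset $xN$ does not contain $e$. So the centralizer of each of its elements is cyclic by the Fact in Section 4, hence amenable.

**Step 2: $N$ is nonabelian.** Suppose not. Being free and nontrivial, $N=\langle m\rangle$ is infinite cyclic. For each $g\in F$, $gmg^{-1}$ is again a generator of $N$, so $gmg^{-1}=m^{\pm1}$ and $g^2$ commutes with $m$. So all squares lie in the centralizer of $m$, which is cyclic, and all squares commute. But for distinct basis elements $s,t$ of $F$, $s^2t^2\ne t^2s^2$.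

**Step 3: the group $C$.** Let $C=\{k\in F:kxk^{-1}\in xN\}$. For $n\in N$ we have $nxn^{-1}=x\,(x^{-1}nx)\,n^{-1}\in xN$, so $N\subseteq C$. Thus $C$ is nonabelian, and free by Nielsen–Schreier. Theorem 13 with $G=K=F$, $p=\mathrm{id}$, $M=N$, together with Lemma 14, gives $\dim H^1(\ell^1(F),I_N^*)\ge2^{\aleph_0}$.

**Step 4: the upper bound.** If $F$ is countable, $\ell^\infty(F)$ has cardinality $2^{\aleph_0}$, so $I_N^*$ has at most that cardinality. There are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ maps $F\to I_N^*$, hence at most that many derivations, and equality holds. $\blacksquare$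

For $F_2$: the algebra $\ell^1(F_2)$ is weakly amenable, and among the ideals $I_N$ with $N\lhd F_2$, $I_N$-weak amenability holds exactly for $N=\{e\}$ and $N=F_2$.

## 10. Groups with free or hyperbolic quotients

A finitely generated group is *word-hyperbolic* if geodesic triangles in its Cayley graph are uniformly thin. It is *elementary* if it is virtually cyclic (finite groups included). Thus $F_2$ is hyperbolic and non-elementary, its Cayley graph being a tree, while $\mathbb Z^2$ is not hyperbolic. A group is *SQ-universal* if every countable group embeds in one of its quotients. We only need to embed $\mathbb Z^2$; for $F_2$ the abelianization does it.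

**Corollary 16.** If $G$ has a quotient that is nonabelian free, or more generally non-elementary word-hyperbolic, then $\ell^1(G)$ is not ideally amenable. In particular, for $G$ free or word-hyperbolic: $\ell^1(G)$ is ideally amenable $\iff G$ is amenable.

*Proof.* **Step 1: a nonabelian free quotient $K$.** Let $M$ be any proper nontrivial normal subgroup of $K$, for example the kernel of a surjection $K\to\mathbb Z/2$, and $x\in K\setminus M$. By Steps 1–3 of the proof of Theorem 15, the hypothesis of Theorem 13 holds and $C$ is nonabelian free. Theorem 13 and Lemma 14 give $H^1(\ell^1(G),I_N^*)\neq0$ for $N=p^{-1}(M)$.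

**Step 2: a non-elementary hyperbolic quotient $K$.** This step uses published theorems. The aim is again to find $M$ and $x$. The group $K$ is SQ-universal (Ol'shanskii, *SQ-universality of hyperbolic groups*, Mat. Sb. 186 (1995); Delzant, Duke Math. J. 83 (1996)). So there is $M\lhd K$ with $\mathbb Z^2\le K/M$. The following standard facts are in Bridson–Haefliger or Ghys–de la Harpe.

- If $M$ were finite, $K/M$ would be hyperbolic, and a hyperbolic group contains no $\mathbb Z^2$. So $M$ is infinite.
- An infinite virtually cyclic normal subgroup would have its two limit points preserved by $K$, making $K$ elementary. So $M$ is not virtually cyclic.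
- In a hyperbolic group, an element of infinite order has virtually cyclic centralizer.

Choose $x\in K$ with $xM$ of infinite order in $K/M$, which is possible as $\mathbb Z^2\le K/M$. In particular $x\notin M$. Every element of $xM$ maps to an element of infinite order, so it has infinite order itself. Its centralizer is virtually cyclic, hence amenable, and Theorem 13 applies. As in Theorem 15, $C\supseteq M$ because $M$ is normal. Subgroups of virtually cyclic groups are virtually cyclic, so $C$ is a non-virtually-cyclic subgroup of the hyperbolic group $K$. Therefore $H_b^2(C,\mathbb R)$ is infinite-dimensional (Fujiwara, Proc. London Math. Soc. 76 (1998); Bestvina–Fujiwara, Geom. Topol. 6 (2002)). Splitting cochains into real and imaginary parts, $H_b^2(C,\mathbb C)=H_b^2(C,\mathbb R)\otimes\mathbb C$ is infinite-dimensional too, and Theorem 13 gives $H^1(\ell^1(G),I_N^*)\ne0$ for $N=p^{-1}(M)$.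

**Step 3: the equivalence.** If $G$ is amenable, then $\ell^1(G)$ is amenable, so $H^1(\ell^1(G),X^*)=0$ for all $X$, in particular for all $X=I$. So $\ell^1(G)$ is ideally amenable. Conversely, a non-amenable free group is nonabelian free, since the free groups of rank $0$ and $1$ are amenable. A non-amenable hyperbolic group is non-elementary, since virtually cyclic groups are amenable. In both cases Steps 1 and 2 with $K=G$ show that $\ell^1(G)$ is not ideally amenable. $\blacksquare$
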